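# Contracting a doubled loop on the three-sphere

## 1. A disc of short arcs that covers the sphere twice

The proof turns on one map $u$ from the closed unit disc $\mathbb D$ to $S^2$. It sends every horizontal chord of $\mathbb D$ to a very short arc. The upper half-disc covers $S^2$ once, and the lower half-disc covers it once more with the same orientation. On the boundary circle, $u$ is read off from a path $v:\mathbb R\to S^2$ through a "height" $h$ in such a way that the four ends of the chords at heights $Z$ and $-Z$ have only two different heights, each shared by an end of the upper chord and an end of the lower chord. We build $v$, $h$ and $u$ first, and then say what they are for.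

Fix an integer $N\ge 3$. Write
$$\mathrm{pt}(\vartheta,\lambda)=(\sin\vartheta\cos\lambda,\ \sin\vartheta\sin\lambda,\ \cos\vartheta)\in S^2$$
for the point of colatitude $\vartheta$ and longitude $\lambda$, and orient $S^2$ by $\omega=\sin\vartheta\,d\vartheta\wedge d\lambda$.

**The path $v$.** It runs along $N$ meridians, alternately down and up. Let $s:\mathbb R\to[0,\pi]$ be smooth, even, $2$-periodic, monotone on $[0,1]$, with $s=0$ within $\frac14$ of even integers and $s=\pi$ within $\frac14$ of odd integers. For $0\le j\le N-1$ put
$$\lambda_j=(-1)^{j+1}\,\frac{\pi j}{N},$$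
so in units of $\pi/N$ the longitudes are $0,1,-2,3,-4,\dots$. Set $v(x)=\mathrm{pt}(s(x),\lambda_j)$ for $x\in[j,j+1]$, $v(x)=v(0)$ for $x\le 0$, and $v(x)=v(N)$ for $x\ge N$. Within $\frac14$ of each integer of $[0,N]$ the path rests at a pole, so $v$ is well defined and smooth, and it is constant on $(-\infty,\frac14]$ and on $[N-\frac14,\infty)$. Its image $v(\mathbb R)$ is a union of $N$ meridians.

**The height $h$.** Let $h(S)=\mathrm{dist}(S,1+2N\mathbb Z)\in[0,N]$. It is $2N$-periodic. Since $h(S)\equiv\pm(S-1)$ modulo $2N$ and $s$ is even and $2$-periodic, $s(h(S))=s(S-1)$. In particular $s(h(-t))=s(-t-1)=s(t+1)=s(t-1)$, so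
$$v(h(t))\ \text{ and }\ v(h(-t))\ \text{ have the same colatitude } \Sigma(t):=s(t-1). \tag{1}$$
Only their longitudes differ. For $t\in(m,m+1)$ with $0\le m\le N-1$:

* $m=0$: $h(t)=1-t$, $h(-t)=1+t$, with longitudes $\lambda_0,\lambda_1$;
* $1\le m\le N-2$: $h(t)=t-1$, $h(-t)=t+1$, with longitudes $\lambda_{m-1},\lambda_{m+1}$;
* $m=N-1$: $h(t)=t-1$, $h(-t)=2N-1-t$, with longitudes $\lambda_{N-2},\lambda_{N-1}$.

Let $\theta_m$ be the first longitude of the pair. The second minus the first is, modulo $2\pi$,
$$\delta_0=\frac{\pi}{N},\qquad \delta_m=(-1)^m\frac{2\pi}{N}\ (1\le m\le N-2),\qquad \delta_{N-1}=(-1)^{N-1}\frac{3\pi}{N}. \tag{2}$$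
The first two follow from the formula for $\lambda_j$. For the last, $\lambda_{N-1}-\lambda_{N-2}=(-1)^N\pi\frac{2N-3}{N}=(-1)^N\bigl(2\pi-\frac{3\pi}N\bigr)$, which is congruent to $(-1)^{N-1}\frac{3\pi}N$.

**The arcs tile the circle.** Let $I_m$ be the closed arc of longitudes from $\theta_m$ to $\theta_m+\delta_m$. We claim that $I_0,\dots,I_{N-1}$ cover the circle $\mathbb R/2\pi$ and have disjoint interiors; their endpoints are among the $\lambda_j$. Measure in units of $\pi/N$. Then $I_0=[0,1]$, $I_m=[m-1,m+1]$ for even $m$ with $2\le m\le N-2$, and $I_m=[-(m+1),-(m-1)]$ for odd $m\le N-2$.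

* If $N$ is even, $I_0,\dots,I_{N-2}$ tile $[-(N-2),N-1]$. The last arc starts at $\lambda_{N-2}$, which is $-(N-2)$, and goes down by $3$, so it is $[-(N+1),-(N-2)]$, and $-(N+1)\equiv N-1$ modulo $2N$.
* If $N$ is odd, $I_0,\dots,I_{N-2}$ tile $[-(N-1),N-2]$. The last arc starts at $N-2$ and goes up by $3$, so it is $[N-2,N+1]$, and $N+1\equiv-(N-1)$.

In both cases the arcs fill one full turn of length $2N$.

**By hand, $N=3$.** The meridians have longitudes $0,\frac\pi3,-\frac{2\pi}3$. For $t\in(0,1)$ the two points $v(h(\pm t))$ climb from the south to the north pole along the edges of the lune $[0,\frac\pi3]$. For $t\in(1,2)$ they descend along the edges of the lune $[-\frac{2\pi}3,0]$. For $t\in(2,3)$ they climb along the edges of the lune $[\frac\pi3,\frac{4\pi}3]$. The three lunes make up the sphere. For general $N$ the $N$ lunes have width at most $3\pi/N$.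

**The map $u$.** We join $v(h(t))$ to $v(h(-t))$ across the narrow lune. Write $\zeta=X+iZ\in\mathbb D$, $Z=\sin\frac{\pi t}{2N}$ with $t\in[-N,N]$, and $b(S)=e^{i\pi S/2N}$ for $S\in\mathbb R/4N$. Let $\chi_t$ be the horizontal chord at height $Z$, parametrized linearly from its right end $b(t)$ to its left end $b(2N-t)$; its half-length is $\cos\frac{\pi t}{2N}$, and $\chi_{\pm N}$ are points. Thus $\chi_{-t}$ runs from $b(-t)$ to $b(2N+t)$. Let $\beta:[-1,1]\to[0,1]$ be smooth and monotone with $\beta=0$ on $[\frac12,1]$ and $\beta=1$ on $[-1,-\frac12]$. For $t\in[m,m+1]$, $0\le m\le N-1$, put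
$$u(\zeta)=\mathrm{pt}\Bigl(\Sigma(t),\ \theta_m+\beta\bigl(X/\cos\tfrac{\pi t}{2N}\bigr)\,\delta_m\Bigr),\qquad u(-\zeta)=u(\zeta). \tag{3}$$
When $t$ is within $\frac14$ of an integer, $\Sigma(t)\in\{0,\pi\}$ and $u$ is locally a constant pole. This happens near the lines between consecutive strips, near $Z=0$, and near $Z=\pm1$ (where $X/\cos\frac{\pi t}{2N}$ loses its meaning). So $u$ is well defined and smooth. Let $\mathbb D_+=\{Z\ge0\}$.

**Proposition 1.** The map $u:\mathbb D\to S^2$ is smooth, $u(-\zeta)=u(\zeta)$, and:

* (i) $u(b(S))=v(h(S))$ for all $S$.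
* (ii) $u\circ\chi_t$ has length at most $3\pi/N$ for every $t\in[-N,N]$, and $u\circ\chi_0$ is constant.
* (iii) Let $y\in S^2\setminus v(\mathbb R)$ be a regular value of $u$. Then $u^{-1}(y)$ consists of one interior point of $\mathbb D_+$ and its antipode, and at both points $u$ is an orientation-reversing local diffeomorphism ($\mathbb D$ being oriented by $(X,Z)$). Such $y$ exist.

**Proof of (i).** For $t\in[0,N]$, at the right end $b(t)$ of $\chi_t$ we have $\beta=0$, so the longitude is $\theta_m$ and the value is $v(h(t))$. At the left end $b(2N-t)$ we have $\beta=1$, so the value is $v(h(-t))=v(h(2N-t))$. This proves (i) for $S\in[0,2N]$. Since $b(S+2N)=-b(S)$, $u$ is even and $h$ is $2N$-periodic, (i) holds for all $S$.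

**Proof of (ii).** For $t\ge0$, $u\circ\chi_t$ runs monotonically along a parallel over a longitude interval of length $|\delta_m|\le3\pi/N$, so its length is $|\delta_m|\sin\Sigma(t)\le3\pi/N$. For $t<0$ use $u(-\zeta)=u(\zeta)$. At $t=0$ the colatitude is $s(-1)=\pi$, and $u\circ\chi_0$ is the south pole.

**Proof of (iii).** By Sard's theorem almost every $y$ is a regular value, and $v(\mathbb R)$ has measure zero; so such $y$ exist. Fix one. It is not a pole, so $y=\mathrm{pt}(\vartheta_0,\lambda^0)$ with $0<\vartheta_0<\pi$ and $\lambda^0$ different from all $\lambda_j$ modulo $2\pi$. By (i), no point of $\partial\mathbb D$ maps to $y$; nor does any point with $t$ an integer, since it maps to a pole. By the tiling, $\lambda^0$ lies in the interior of exactly one $I_m$ and in no other $I_{m'}$. So the preimages in $\mathbb D_+$ lie in the open strip $t\in(m,m+1)$. There, with $\xi=X/\cos\frac{\pi t}{2N}$, they are the solutions $(t,\xi)$ of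
$$\Sigma(t)=\vartheta_0,\qquad \beta(\xi)=\text{a given number in }(0,1),$$
the number being unique because $|\delta_m|<2\pi$. On $[m,m+1]$ the function $\Sigma$ is monotone from one of the values $0,\pi$ to the other, and $\beta$ is monotone from $1$ to $0$. So each equation has a nonempty closed interval of solutions. Since $y$ is a regular value, preimages are isolated; hence there is exactly one. On this strip
$$u^*\omega=\delta_m\sin\Sigma\;\Sigma'(t)\,dt\wedge d\bigl(\beta(\xi)\bigr)=-\frac{\delta_m\,\Sigma'(t)\,\sin\Sigma\;\beta'(\xi)}{\cos\frac{\pi t}{2N}}\;dX\wedge dt.$$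
Here $\beta'\le0$. As $t$ goes from $m$ to $m+1$, $\Sigma=s(t-1)$ goes from $s(m-1)$ to $s(m)$, so $\Sigma'$ has sign $(-1)^{m+1}$ where it is nonzero, while $\delta_m$ has sign $(-1)^m$ by (2). So the coefficient of $dX\wedge dt$ is $\le0$, and at the preimage it is nonzero, hence negative. Since $dX\wedge dZ$ is a positive multiple of $dX\wedge dt$, $u$ reverses orientation there. Finally $u(-\zeta)=u(\zeta)$ and $\zeta\mapsto-\zeta$ preserves orientation, so the antipode is the only preimage in $-\mathbb D_+$, with the same sign. $\square$

The signs in (iii) are why the longitudes zigzag: down-strips and up-strips sweep their lunes in opposite longitude directions, and so all contribute with the same sign.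

**What the disc is for.** Suppose $\mathbb D$ is placed in a 3-dimensional space in such a way that two boundary points $b(S),b(S')$ with $h(S)=h(S')$ can be joined at no cost. Since $h(2N-t)=h(-t)$ and $h(2N+t)=h(t)$, the left end of $\chi_t$ can be joined to the right end of $\chi_{-t}$, and the left end of $\chi_{-t}$ to the right end of $\chi_t$. This gives closed curves, $0\le t\le N$, each as short as two short arcs. At $t=0$ the curve is a loop traversed twice, and at $t=N$ the chords have shrunk to points. A loop traversed twice gets contracted cheaply. The loop itself bounds the upper half-disc, which covers $S^2$ once; an invariant with values in $\mathbb Z/2$ will see this and forbid a cheap contraction.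

## 2. How long must the curves be that contract a loop?

A closed curve in a manifold $M$ is a continuous map $\gamma:S^1\to M$, with $S^1\subset\mathbb C$. For an integer $k$, $k\gamma$ is the curve $z\mapsto\gamma(z^k)$; so $2\gamma$ is $\gamma$ traversed twice. Given a Riemannian metric, $\gamma$ **can be contracted to a point through curves of length $\le L$** if there is a homotopy of closed curves $\gamma_t$, $t\in[0,1]$, from $\gamma_0=\gamma$ to a constant curve $\gamma_1$ with every $\gamma_t$ of length at most $L$. No base point is kept fixed.

**Question** (from Gregory R. Chambers and Yevgeny Liokumovich, "Converting homotopies to isotopies and dividing homotopies in half in an effective way", arXiv:1311.0779 (2013)). Is there a function $f(L)$ such that, for any Riemannian metric on $S^3$, if $2\alpha$ can be contracted to a point through curves of length $\le L$, then $\alpha$ can be contracted through curves of length $\le f(L)$? Here $f$ may depend only on $L$, not on the metric or on $\alpha$.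

**A case by hand: the unit round sphere, $L<2\pi$.** If $2\alpha$ contracts through curves of length $\le L$, then $2\alpha$ itself has length $\le L$, so $\alpha$ has length $\le L/2<\pi$, and all its points lie within $L/4<\frac\pi2$ of $p=\alpha(1)$. In geodesic polar coordinates at $p$ the metric is $dr^2+\sin^2 r\,d\theta^2$, where $d\theta^2$ is the metric of the unit 2-sphere. The map $r\mapsto cr$ with $c\in[0,1]$ multiplies radial lengths by $c$ and the others by $\sin(cr)/\sin r\le1$, because $\sin$ increases on $[0,\frac\pi2]$. So $\alpha$ contracts to $p$ through curves of length $\le L/2$. For this metric and these $L$, $f(L)=L/2$ works. The question is about all metrics at once, and there the answer is no, for every $L$.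

**Theorem 2.** For all $L,\Lambda>0$ there are a Riemannian metric on $S^3$ and a closed curve $\alpha$ such that

* (a) $2\alpha$ can be contracted to a point through curves of length $\le L$;
* (b) $\alpha$, and more generally every odd multiple $k\alpha$, cannot be contracted to a point through curves of length $\le\Lambda$.

Hence for no $L>0$ is there a finite $f(L)$: if there were one, take $\Lambda=f(L)$.

**Theorem 3.** The same holds on every connected smooth manifold $M$ (without boundary) of dimension $n\ge3$, with $\alpha$ contained in a coordinate ball.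

## 3. An invariant of short loops in $\pi_2$ of a target

A loop with $2\alpha$ contractible and $\alpha$ not contractible is a familiar sight in $\mathbb{RP}^2$. But mapping $S^3$ to a space with fundamental group $\mathbb Z/2$ does not help: $\alpha$ is null-homotopic in $S^3$, so its image is null-homotopic as well. What can be obstructed is a contraction through short curves, and we look for the obstruction one dimension up, in the discs that fill the loop.

Let $Y$ be a closed connected Riemannian manifold with $\pi_1(Y)=0$ and injectivity radius $\rho>0$. This means that for each $y$ the exponential map is a diffeomorphism from the ball of radius $\rho$ in $T_yY$ onto the metric ball $B(y,\rho)$. Moreover $(y,\xi)\mapsto(y,\exp_y\xi)$ is an injective local diffeomorphism on $\{|\xi|<\rho\}\subset TY$, so $\exp_y^{-1}(z)$ depends continuously on $(y,z)$ in $\{d(y,z)<\rho\}$. Since $\pi_1(Y)=0$, free homotopy classes of maps $S^2\to Y$ are the elements of $\pi_2(Y)$.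

Let $M$ be a connected manifold and $f:M\to Y$ a continuous map such that
$$f\circ\sigma \text{ is null-homotopic for every } \sigma:S^2\to M. \tag{4}$$
For $M=S^3$ this is automatic, since $\pi_2(S^3)=0$. Let $\mathcal C$ be the set of closed curves $\gamma$, contractible in $M$, with $f\gamma(S^1)\subset B(f\gamma(1),\rho)$.

**Definition.** For $\gamma\in\mathcal C$ choose $\Delta:\mathbb D\to M$ extending $\gamma$. Put $y=f\gamma(1)$ and
$$\mathrm{cap}_\gamma(re^{i\theta})=\exp_y\bigl(r\exp_y^{-1}(f\gamma(e^{i\theta}))\bigr).$$
The discs $f\circ\Delta$ and $\mathrm{cap}_\gamma$ agree on $\partial\mathbb D$. Glued along it, they form a map $S^2\to Y$ (the sphere is oriented by the first disc), whose class is $\Phi(\gamma)\in\pi_2(Y)$.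

**Lemma 4.**

* (a) $\Phi(\gamma)$ does not depend on $\Delta$.
* (b) $\Phi(\gamma_t)$ is constant along any homotopy $\gamma_t$ inside $\mathcal C$; and $\Phi$ is $0$ on constant curves.
* (c) $\Phi(k\gamma)=k\,\Phi(\gamma)$ for every integer $k$.
* (d) Let $g$ be a Riemannian metric on $M$ for which $f$ is $1$-Lipschitz. If $\gamma\in\mathcal C$ and $\Phi(\gamma)\ne0$, then $\gamma$ cannot be contracted to a point through curves of $g$-length $<2\rho$.

**Proof.** (a) Let $\Delta,\Delta'$ extend $\gamma$. Glued along the boundary they form a sphere in $M$; by (4) its image under $f$ is null-homotopic, hence extends over the 3-ball. The 3-ball is $\mathbb D\times[0,1]$ with each segment over $\partial\mathbb D$ collapsed, so the extension is a homotopy rel boundary from $f\circ\Delta$ to $f\circ\Delta'$. Keeping the cap fixed, we get the same class.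

(b) Let $\Delta_0$ extend $\gamma_0$. Add the track of the homotopy as a collar:
$$\Delta_t(re^{i\theta})=\begin{cases}\Delta_0\bigl((1+t)re^{i\theta}\bigr),&(1+t)r\le1,\\ \gamma_{(1+t)r-1}(e^{i\theta}),&(1+t)r\ge1.\end{cases}$$
Then $\Delta_t$ extends $\gamma_t$ and is continuous in $t$. So is $\mathrm{cap}_{\gamma_t}$, by the joint continuity of $\exp_y^{-1}(z)$. The glued spheres form a homotopy. For a constant curve take $\Delta$ constant; the cap is constant too.

(c) Put $p_k(re^{i\theta})=re^{ik\theta}$. If $\Delta$ extends $\gamma$, then $\Delta\circ p_k$ extends $k\gamma$, and $\mathrm{cap}_{k\gamma}=\mathrm{cap}_\gamma\circ p_k$, since $k\gamma(1)=\gamma(1)$. So the sphere of $k\gamma$ is the sphere of $\gamma$ composed with the self-map of $S^2$ that is $p_k$ on both discs. This is the suspension of $z\mapsto z^k$ and has degree $k$.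

(d) Each point of a closed curve $\gamma'$ of length $<2\rho$ is at distance $<\rho$ from $\gamma'(1)$, and $f$ is $1$-Lipschitz. So a contraction of $\gamma$ through curves of length $<2\rho$ consists of curves satisfying the ball condition. They are all contractible in $M$, being homotopic to a constant curve, so they lie in $\mathcal C$. By (b), $\Phi(\gamma)=0$. $\square$

## 4. Hopf fibers, and why $\pi_2$ must have 2-torsion

The first target to try is $Y=S^2$ (unit, round, $\rho=\pi$), with the Hopf map $f:S^3\to S^2=\mathbb C\cup\{\infty\}$, $f(z,w)=z/w$. Let $\gamma$ be the fiber $e^{i\theta}\mapsto(e^{i\theta},0)$. It bounds the disc $\Delta(re^{i\theta})=(re^{i\theta},\sqrt{1-r^2})$, and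
$$f\circ\Delta(re^{i\theta})=\frac{re^{i\theta}}{\sqrt{1-r^2}}$$
maps the open disc homeomorphically onto $\mathbb C$ and the boundary to $\infty$. The cap is constant, so $\Phi(\gamma)$ is a generator of $\pi_2(S^2)=\mathbb Z$. In the metric $f^*g_{S^2}+\eta^2g_0$, where $g_0$ is the round metric of $S^3$ and $\eta>0$ is small, $f$ is $1$-Lipschitz and $\gamma$ has length $2\pi\eta$. By Lemma 4(d) it cannot be contracted through curves of length $<2\pi$. So arbitrarily short loops can have only long contractions.

For the Question, though, this goes too far: by Lemma 4(c), $\Phi(2\gamma)=2\Phi(\gamma)\ne0$, and $2\gamma$ is just as hard to contract. This happens for any target with $\pi_2(Y)$ free of 2-torsion: a short contraction of $2\alpha$ in the sense of Lemma 4 forces $2\Phi(\alpha)=0$, hence $\Phi(\alpha)=0$. So we need a simply connected closed manifold with an element of order $2$ in $\pi_2$.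

**The target.** Let $Y=SU(3)/SO(3)$, a closed manifold. Recall that $\pi_1(SU(3))=\pi_2(SU(3))=0$, that $SO(3)$ is connected and that $\pi_1(SO(3))=\mathbb Z/2$. The exact homotopy sequence of $SO(3)\to SU(3)\to Y$ contains
$$\pi_2(SU(3))=0\to\pi_2(Y)\to\pi_1(SO(3))=\mathbb Z/2\to\pi_1(SU(3))=0\to\pi_1(Y)\to\pi_0(SO(3))=0,$$
so $\pi_1(Y)=0$ and $\pi_2(Y)\cong\mathbb Z/2$. Fix a Riemannian metric $g_Y$ with injectivity radius $\rho$, a smooth map $\iota:S^2\to Y$ representing the generator, and a Lipschitz constant $\ell_0$ of $\iota$ on the unit sphere. If $w$ is a map of degree $d$ from an oriented 2-sphere to $S^2$, then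
$$[\iota\circ w]=d\,[\iota]. \tag{5}$$

Even so, $\Phi(2\alpha)=0$ only says that this obstruction vanishes; it does not contract $2\alpha$ through short curves. We also need a map $f:S^3\to Y$ and a loop $\alpha$ with $\Phi(\alpha)\ne0$ for which a short contraction of $2\alpha$ can be written down. The disc of Section 1 gives both.

## 5. A convex body, a seam on it, and a second disc outside

We now place $\mathbb D$ in $\mathbb R^3$ so that boundary points with equal $h$ can be joined at no cost. The joining takes place in a convex body $T$ on which $f$ will depend only on one coordinate. Write points of $\mathbb R^3$ as $(p,x)\in\mathbb R^2\times\mathbb R$.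

**The body $T$.** Let $\varphi:\mathbb R\to[0,\infty)$ be smooth, symmetric about $N/2$, zero on $[0,N]$, with $\varphi''>0$ outside $[0,N]$, scaled so that $\varphi(-1)=\varphi(N+1)=1$. (Take $\varphi''$ a suitable smooth function vanishing exactly on $[0,N]$, and integrate twice.) Put
$$T=\{(p,x):|p|^2+\varphi(x)\le1\}.$$
The defining function is convex, so $T$ is convex. Its gradient $(2p,\varphi'(x))$ does not vanish on $\partial T$: if $p=0$ there, then $\varphi(x)=1$, so $x=-1$ or $N+1$, and $\varphi'(x)\neq0$. So $T$ is a smooth convex body, rotationally symmetric about the $x$-axis, contained in $\{-1\le x\le N+1\}$, with $T\cap\{0\le x\le N\}=D\times[0,N]$, where $D\subset\mathbb R^2$ is the unit disc. Let $n$ be the outward unit normal; on the wall $\partial D\times[0,N]$ it is horizontal, $n(p,x)=(p,0)$.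

The map $(y,\sigma)\mapsto y+\sigma n(y)$ is a diffeomorphism $\partial T\times[0,\infty)\to\mathbb R^3\setminus\mathrm{int}\,T$. It is onto: a point outside $\mathrm{int}\,T$ has a nearest point $y$ in $T$, and lies on the outward normal ray at $y$. It is injective: $T$ lies in the half-space bounded by the tangent plane at $y$, so $y$ is the unique nearest point to $y+\sigma n(y)$, and $\sigma$ is the distance. Its differential sends $\partial_\sigma$ to $n$ and is $I+\sigma A$ on $T_y\partial T$, where $A$ is positive semidefinite by convexity; so it is invertible.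

**The seam $\tau$.** We want an embedded circle on the wall whose height is essentially $h(S)$. On $\mathbb R/4N$ the function $h$ rises from $0$ to $N$ on $(1,1+N)$, falls on $(1+N,1+2N)$, rises on $(1+2N,1+3N)$ and falls on $(1+3N,1+4N)$. Let $\tau:\mathbb R/4N\to\partial D\times[0,N]$ be as follows.

* Where $\frac18\le h(S)\le N-\frac18$, $\tau(S)=(e^{i\theta},h(S))$ with $\theta=0,\frac\pi2,\pi,\frac{3\pi}2$ on these four intervals, in this order.
* Near $S=1+N$ make a rounded U-turn: for $S=1+N+r$, $|r|\le\frac18$, the height is $N-k(r)$ and the angle is $\frac\pi2\epsilon(r)$. Here $k\ge0$ is smooth, $k(r)=|r|$ for $|r|\ge\frac1{20}$, $k\le\frac1{20}$ for $|r|\le\frac1{20}$; and $\epsilon$ is smooth, $0$ for $r\le-\frac1{10}$, $1$ for $r\ge\frac1{10}$, with $\epsilon'>0$ between. Near $S=1+3N$ do the same between the angles $\pi$ and $\frac{3\pi}2$; near $S=1+2N$ and $S=1$ do the same at the bottom (height $k(r)$), between $\frac\pi2$ and $\pi$, and between $\frac{3\pi}2$ and $2\pi$.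

Each U-turn is regular and injective: the angle is strictly increasing for $|r|<\frac1{10}$, and for $|r|\ge\frac1{10}$ the height is strictly monotone in $|r|$ while the two sides have different angles. Different U-turns at the same end lie in disjoint angular sectors. So $\tau$ is a smooth embedding, shaped like the seam of a stretched tennis ball. Where $h(S)\le\frac18$ we have $x(\tau(S))\le\frac18$, and where $h(S)\ge N-\frac18$ we have $x(\tau(S))\ge N-\frac18$. Since $v$ is constant on $(-\infty,\frac14]$ and on $[N-\frac14,\infty)$ and $n$ is horizontal along $\tau$,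
$$v\bigl(x(\tau(S)+\sigma n(\tau(S)))\bigr)=v(x(\tau(S)))=v(h(S))\qquad(\sigma\ge0). \tag{6}$$
Moreover,
$$\text{if }h(S)=h(S'),\text{ then }v\circ x\text{ is constant on the segment }[\tau(S),\tau(S')]\subset T. \tag{7}$$
Indeed, the two ends have the same height $x$, or both have $x\le\frac18$, or both have $x\ge N-\frac18$. This is the "joining at no cost".

**A collar of $\partial\mathbb D$ on which $u$ is constant along fibers.** This is needed so that $f$ will be smooth along $\tau$. We claim that for some $s_0>0$ there is a collar $B:(\mathbb R/4N)\times[0,s_0]\to\mathbb D$ of $\partial\mathbb D$ with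
$$B(S,0)=b(S),\qquad u(B(S,\sigma))=v(h(S)). \tag{8}$$
Let $q=q(Z)\ge0$ be smooth, supported in $|t|\ge N-\frac14$ and positive at $|Z|=1$, and let $B(S,\cdot)$ be the flow line from $b(S)$ of
$$V=-X\,\partial_X-q(Z)Z\,\partial_Z.$$
On $\partial\mathbb D$ the outward radial component of $V$ is $-X^2-qZ^2<0$: where $X=0$ we have $|Z|=1$ and $q>0$. So $V$ points strictly inward along $\partial\mathbb D$, and for small $s_0$ the map $B$ is a collar; we also take $e^{-s_0}\ge\frac12$. Along a flow line $Z'=-q(Z)Z$, an autonomous equation. If the line starts where $q=0$, then $Z$ stays fixed and $X/\cos\frac{\pi t}{2N}$ is multiplied by $e^{-\sigma}\ge\frac12$; it starts at $\pm1$, so it stays in $[\frac12,1]$ or $[-1,-\frac12]$, where $\beta$ is constant, and $u$ does not change. If the line starts where $q>0$, then by uniqueness it stays where $q>0$, hence within $|t|\ge N-\frac14$, where $u$ is locally constant. In both cases $u(B(S,\sigma))=u(b(S))=v(h(S))$ by Proposition 1(i).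

**The disc $E_+$ on $\partial T$.** The smooth circle $\tau$ bounds a disc $E_+\subset\partial T$ diffeomorphic to $\mathbb D$. We want a diffeomorphism $\psi:\mathbb D\to E_+$ with $\psi(b(S))=\tau(S)$. Start with any diffeomorphism $\psi_0$ and precompose it with a diffeomorphism of $\mathbb D$ having the boundary values $\psi_0^{-1}\circ\tau\circ b^{-1}$. After composing $\psi_0$ with a reflection, these preserve orientation; let $\tilde g:\mathbb R\to\mathbb R$ be a lift. In polar coordinates
$$(r,\theta)\mapsto\bigl(r,(1-\epsilon_1(r))\theta+\epsilon_1(r)\tilde g(\theta)\bigr)$$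
is the required diffeomorphism, where $\epsilon_1:[0,1]\to[0,1]$ is smooth, $0$ near $0$ and $1$ near $1$: the $\theta$-derivative of the angle is positive.

**The disc $\hat E$ outside $T$.** We push $E_+$ off $T$, keeping its boundary, so that it leaves $\tau$ in the normal direction. Choose smooth $a,H:[0,s_0]\to[0,\infty)$ with $a',H'\ge0$ and $a'+H'>0$, such that $a=0$ and $H(\sigma)=\sigma$ for $\sigma\le s_0/4$, and near $s_0$ we have $a(\sigma)=\sigma$ and $H$ constant. Define $\nu:\mathbb D\to\mathbb D$ and $\hat H:\mathbb D\to[0,\infty)$ by
$$\nu(B(S,\sigma))=B(S,a(\sigma)),\qquad\hat H(B(S,\sigma))=H(\sigma)$$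
on the collar, and $\nu=\mathrm{id}$, $\hat H=H(s_0)$ elsewhere. Put
$$e(\zeta)=\psi(\nu(\zeta))+\hat H(\zeta)\,n\bigl(\psi(\nu(\zeta))\bigr),\qquad\hat E=e(\mathbb D).$$
In the product coordinates $\partial T\times[0,\infty)$ this is $(\psi\nu,\hat H)$. On the collar it reads $(S,\sigma)\mapsto(\psi B(S,a(\sigma)),H(\sigma))$, an injective immersion because $\sigma\mapsto(a(\sigma),H(\sigma))$ is injective and regular. Off the collar it is $(\psi,H(s_0))$, and $\nu$ maps the collar to itself and the rest to itself. So $e$ is a smooth embedding. Also $\hat H=0$ only on $\partial\mathbb D$, so $\hat E\cap T=\tau$, and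
$$e(b(S))=\tau(S),\qquad e(B(S,\sigma))=\tau(S)+\sigma\,n(\tau(S))\quad(0\le\sigma\le s_0/4). \tag{9}$$

## 6. The map $f$ on $T\cup\hat E$ and its extension to $S^3$

Let $K=T\cup\hat E$. Define
$$f=\iota\circ v\circ x\ \text{ on }T,\qquad f\circ e=\iota\circ u\ \text{ on }\hat E. \tag{10}$$

**Step 1: $f$ is well defined and extends smoothly to a neighborhood of $K$.** By (6), (8) and (9), for $0\le\sigma\le s_0/4$,
$$u(B(S,\sigma))=v(h(S))=v\bigl(x(e(B(S,\sigma)))\bigr).$$
So the two definitions agree on $\tau$, and $f=\iota\circ v\circ x$ on all of $K$ near $\tau$. Hence near every point of $K$ the map $f$ is the restriction of a smooth $Y$-valued map on an open set of $\mathbb R^3$. Near a point of $T$, including $\tau$, take $\iota\circ v\circ x$; near a point of $\hat E\setminus\tau$, where $K$ is the embedded surface $\hat E$, compose $f|_{\hat E}$ with a local projection to $\hat E$. Embed $Y$ in some $\mathbb R^m$ and let $R:\Omega\to Y$ be a smooth retraction of an open neighborhood (tubular neighborhood theorem). Patch the local extensions, as $\mathbb R^m$-valued maps, by a partition of unity. The result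 equals $f$ on $K$, so near $K$ it has values in $\Omega$; applying $R$ we get a smooth $f_1:U\to Y$ on an open neighborhood $U$ of $K$ with $f_1=f$ on $K$.

**Step 2: $f|_K$ is null-homotopic.** This is where $2[\iota]=0$ is first used. Let $P=E_+\cup\hat E$. Since $E_+\cap\hat E=\tau$, this is a 2-sphere. The space $K$ is $T$ with a disc attached along $\tau$, and $P$ is $E_+$ with the same disc attached. Since $T$ and $E_+$ are contractible, and $(K,T)$ and $(P,E_+)$ have the homotopy extension property, the quotient maps $K\to K/T$ and $P\to P/E_+$ are homotopy equivalences. As $K/T=P/E_+$, the inclusion $P\to K$ is a homotopy equivalence, so it suffices that $f|_P$ is null-homotopic.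

On $P$ we have $f=\iota\circ w$ with $w=v\circ x$ on $E_+$ and $w\circ e=u$ on $\hat E$. Orient $P$ so that $e$ preserves orientation. Recall that if a point $y\in S^2$ has finitely many preimages and $w$ is a local homeomorphism at each of them, then $\deg w$ is the sum of the signs. Take $y$ as in Proposition 1(iii). As $w(E_+)\subset v(\mathbb R)$, the preimages are the two points given there, each with sign $-1$. So $\deg w=-2$, and by (5) $[f|_P]=-2[\iota]=0$.

With $S^2$ in place of $Y$ this step would fail, since $w$ has degree $-2$. The vanishing of $2[\iota]$ is what allows $f$ to extend over $S^3$.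

**Step 3: extension.** We prove a little more than Theorem 2 needs, so that the lemma serves Theorem 3 as well.

**Lemma 5.** Let $M$ be a connected smooth manifold, $K\subset M$ compact, $O\subset M$ open with $K\subset O$, and $f_1:U\to Y$ smooth on an open neighborhood $U$ of $K$, with $f_1|_K$ null-homotopic. Then there is a smooth map $f:M\to Y$ that equals $f_1$ on a neighborhood of $K$ and is constant on $M\setminus O$.

**Proof.** Let $U'\subset U$ be a compact neighborhood of $K$, and let $G:K\times[0,1]\to Y$ be a homotopy from $f_1|_K$ to a constant $y_0$. On the closed subset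
$$A=K\times[0,1]\ \cup\ U'\times\{0\}\ \cup\ M\times\{1\}\subset M\times[0,1]$$
let $F$ be $G$, $f_1$ and $y_0$ respectively; these agree on overlaps. By Tietze's theorem $F$ extends to a continuous $\tilde F:M\times[0,1]\to\mathbb R^m$. The set $W=\tilde F^{-1}(\Omega)$ is an open neighborhood of $A$. By compactness of $K$ and $[0,1]$ there is an open $Q_0\supset K$ with compact closure in $O$, with $Q_0\subset U'$ and $Q_0\times[0,1]\subset W$. Choose a compact neighborhood $K''\subset Q_0$ of $K$ and a continuous $\phi:M\to[0,1]$ that is $0$ on $K''$ and $1$ off $Q_0$. Put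
$$f_2(p)=R\bigl(\tilde F(p,\phi(p))\bigr).$$
This is defined: for $p\in Q_0$, $(p,\phi(p))\in W$; for $p\notin Q_0$, $(p,1)\in A$. It is continuous, equals $f_1$ on $K''$, and equals $y_0$ off $Q_0$. So it is smooth on $\mathrm{int}\,K''$ and on $M\setminus\overline{Q_0}$. Let $K'''\subset\mathrm{int}\,K''$ be a compact neighborhood of $K$. The closed set $K'''\cup(M\setminus O)$ has a neighborhood on which $f_2$ is smooth, so by smooth approximation relative to this set there is a smooth $f:M\to Y$ equal to $f_2$ on it. $\square$

Applied to $M=O=S^3=\mathbb R^3\cup\{\infty\}$, the lemma and Steps 1 and 2 give a smooth map $f:S^3\to Y$ satisfying (10).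

## 7. The short contraction of $2\alpha$

Let $g_0$ be the round metric on $S^3$ and, for $\eta>0$,
$$g_\eta=f^*g_Y+\eta^2g_0,$$
a smooth Riemannian metric. Then $f:(S^3,g_\eta)\to(Y,g_Y)$ is $1$-Lipschitz, and since $\sqrt{A^2+B^2}\le A+B$ for $A,B\ge0$, every piecewise smooth $\gamma$ satisfies
$$\mathrm{length}_{g_\eta}(\gamma)\le\mathrm{length}_Y(f\circ\gamma)+\eta\,\mathrm{length}_{g_0}(\gamma). \tag{11}$$
So the curves to look for are those whose image under $f$ is short.

**The loop.** The arc $e(\chi_0)$ runs from $\tau(0)$ to $\tau(2N)$. Let
$$\alpha=e(\chi_0)*[\tau(2N),\tau(0)],$$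
each piece parametrized over half of the circle. By Proposition 1(ii), $f$ is constant on $e(\chi_0)$; by (7) and $h(2N)=h(0)$, it is constant on the segment. So $f\circ\alpha$ is constant, with value $\iota(v(1))$ (the image of the south pole).

**What goes wrong for $\alpha$ alone.** The obvious contraction of $\alpha$ closes up each chord by itself: $e(\chi_t)*[\tau(2N-t),\tau(t)]$. But the ends have the heights $h(2N-t)=h(-t)$ and $h(t)$, and at an integer time $t=m$, $1\le m\le N-1$, these are $m+1$ and $m-1$. Along the segment $v\circ x$ then runs over two full meridians, of total length $2\pi$, no matter how large $N$ is. The two ends have nearby values under $u$, but inside $T$ these values are far apart along $v$.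

**The contraction of $2\alpha$.** Use both chords at once and cross over. For $t\in[0,N]$ let
$$c_t=e(\chi_t)*[\tau(2N-t),\tau(-t)]*e(\chi_{-t})*[\tau(2N+t),\tau(t)],$$
each piece parametrized over a quarter of the circle, with chords and segments parametrized linearly. Since $e(\chi_t)$ runs from $\tau(t)$ to $\tau(2N-t)$ and $e(\chi_{-t})$ from $\tau(-t)$ to $\tau(2N+t)$, $c_t$ is a closed curve, and it depends continuously on $t$.

* At $t=0$: $c_0=2\alpha$.
* Since $h(2N-t)=h(-t)$ and $h(2N+t)=h(t)$, by (7) $f$ is constant on both segments. On the two arcs $f\circ e(\chi_{\pm t})=\iota\circ u\circ\chi_{\pm t}$, so by Proposition 1(ii) $\mathrm{length}_Y(f\circ c_t)\le2\ell_0\cdot\frac{3\pi}N=\frac{6\pi\ell_0}N$.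
* $\mathrm{length}_{g_0}(c_t)\le C_N$ with $C_N$ independent of $t$ and $\eta$: $e$ is smooth on a compact disc, the chords have length at most $2$, $T$ is bounded, and on the compact set $K$ the metric $g_0$ is comparable with the Euclidean one.
* At $t=N$ the chords are points, and $\tau(3N)=\tau(-N)$. So $c_N$ is the segment $[\tau(N),\tau(-N)]$ traversed forth and back, with constant pauses. It contracts along itself through curves that are no longer and on which $f$ is constant.

By (11), $2\alpha$ contracts to a point in $(S^3,g_\eta)$ through curves of length at most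
$$\frac{6\pi\ell_0}{N}+\eta\,C_N. \tag{12}$$

## 8. The half-disc has degree one, so odd multiples of $\alpha$ resist

**Step 1: a filling of $\alpha$.** We compute $\Phi(\alpha)$ from the half-disc $e(\mathbb D_+)$, completed inside $T$. The boundary of $\mathbb D_+$ is $\chi_0$ together with the arc $b([0,2N])$. Let $Q=[0,2N]\times[0,1]$ and
$$j:Q\to T,\qquad j(S,r)=(1-r)\tau(S)+r\Bigl(\bigl(1-\tfrac S{2N}\bigr)\tau(0)+\tfrac S{2N}\tau(2N)\Bigr),$$
the straight-line homotopy, inside the convex body $T$, from $\tau|_{[0,2N]}$ to the segment $[\tau(0),\tau(2N)]$. Glue $Q$ to $\mathbb D_+$ by identifying $(S,0)$ with $b(S)$, $S\in[0,2N]$. The result is a disc $G$, and $e$ and $j$ fit together to a map $\Delta:G\to S^3$, since $j(S,0)=\tau(S)=e(b(S))$. Going around $\partial G$ from $b(0)$, we traverse $\chi_0$, then the edge $S=2N$, the edge $r=1$ backwards, and the edge $S=0$. Under $\Delta$ this is: $e(\chi_0)$, a pause at $\tau(2N)$, the segment $[\tau(2N),\tau(0)]$, and a pause at $\tau(0)$. So $\Delta|_{\partial G}$ is $\alpha$ precomposed with a monotone degree-one map of the circle fixing $1$. That map is homotopic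 to the identity fixing $1$, and $f\circ\alpha$ is constant, so the two curves are homotopic in $\mathcal C$. By Lemma 4(b), $\Phi(\alpha)=\Phi(\Delta|_{\partial G})$.

**Step 2: its degree.** On $G$ we have $f\circ\Delta=\iota\circ w$ with $w=u$ on $\mathbb D_+$ and $w=v\circ x\circ j$ on $Q$. These agree on the common edge by Proposition 1(i) and (6). On $\partial G$ the map $w$ is constantly the south pole: on $\chi_0$ by Proposition 1(ii), on the other edges because $v\circ x=v(1)$ on $[\tau(0),\tau(2N)]$ by (7). So $w$ induces a map of the sphere $G/\partial G$ to $S^2$. Take $y$ as in Proposition 1(iii). Since $w(Q)\subset v(\mathbb R)$, the only preimage of $y$ is the one in the interior of $\mathbb D_+$, with sign $-1$. Hence the degree is $-1$ for the orientation of $G$ that extends that of $\mathbb D_+$. The cap of $\Delta|_{\partial G}$ is constant, so by (5)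
$$\Phi(\alpha)=\pm[\iota]\ne0 .$$

**Step 3: odd multiples.** Let $k$ be odd. By Lemma 4(c), $\Phi(k\alpha)=k\,\Phi(\alpha)=[\iota]\ne0$, because $\pi_2(Y)=\mathbb Z/2$. By Lemma 4(d), $k\alpha$ cannot be contracted in $(S^3,g_\eta)$ through curves of length $<2\rho$.

**Proof of Theorem 2.** The constants $\rho$ and $\ell_0$ depend only on $Y$, $g_Y$ and $\iota$, not on $N$ or $\eta$. Given $L,\Lambda>0$, put $\mu=\Lambda/\rho$. Choose first $N\ge3$ with $6\pi\ell_0\mu/N\le L/2$. This fixes $T$, $\tau$, $e$, $f$, $\alpha$ and $C_N$. Then choose $\eta$ with $\mu\eta C_N\le L/2$, and take the metric $\mu^2g_\eta$, in which lengths are $\mu$ times those of $g_\eta$. By (12), $2\alpha$ contracts through curves of length at most $\frac L2+\frac L2=L$. By Step 3, for odd $k$ the curve $k\alpha$ does not contract through curves of length $<2\rho\mu=2\Lambda$, in particular not through curves of length $\le\Lambda$. $\blacksquare$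

So, with $L$ fixed and $\Lambda$ arbitrary, no function $f(L)$ as in the Question exists.

## 9. The same construction in a coordinate ball of an $n$-manifold

Let $M$ be a connected smooth manifold without boundary, $\dim M=n\ge3$, and identify a coordinate ball of $M$ with $\mathbb R^n=\mathbb R^{n-1}\times\mathbb R$, with points $(p,x)$. Sections 1, 3 and the choice of $Y,g_Y,\iota$ are unchanged. We prove Theorem 3 by going through Sections 5 to 8.

**Step 1: the set $K$.** Let $T=\{(p,x):|p|^2+\varphi(x)\le1\}\subset\mathbb R^n$ with the same $\varphi$. It is compact and convex, and its intersection with $\mathbb R^3=\mathbb R^2\times\mathbb R\subset\mathbb R^n$ is the old body. Keep the old $\tau,\psi,E_+,e,\hat E$, all in $\mathbb R^3$. Then $\hat E\cap T=\tau$, and (6), (7), (9) hold as before. Put $K=T\cup\hat E$ and define $f$ on $K$ by (10). As before it equals $\iota\circ v\circ x$ on $K$ near $\tau$, and $\hat E\setminus\tau$ is an embedded surface in $\mathbb R^n\setminus T$. So the argument of Section 6, Step 1 gives a smooth extension $f_1:U\to Y$ to an open neighborhood $U$ of $K$.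

**Step 2: $f|_K$ is null-homotopic.** Again let $P=E_+\cup\hat E$, with $E_+\subset T\cap\mathbb R^3$. The body $T$ is contractible and $K/T=P/E_+$, so $P\to K$ is a homotopy equivalence. The sphere $P$ and the map $f|_P$ are the old ones, with $[f|_P]=-2[\iota]=0$.

**Step 3: extension to $M$, and condition (4).** Let $B_0\subset\mathbb R^n$ be a closed round ball with $K\subset\mathrm{int}\,B_0$. Lemma 5 with $O=\mathrm{int}\,B_0$ gives a smooth $f:M\to Y$ equal to $f_1$ near $K$ and constant on $M\setminus\mathrm{int}\,B_0$. In $S^3$, condition (4) was automatic; here it needs an argument, since $\pi_2(M)$ may be nonzero. Let $\mathrm{col}:M\to B_0/\partial B_0\cong S^n$ be the quotient map on $B_0$ and the point $[\partial B_0]$ on $M\setminus\mathrm{int}\,B_0$; it is continuous, since the two closed pieces agree on $\partial B_0$. As $f$ is constant off $\mathrm{int}\,B_0$, we have $f=\bar f\circ\mathrm{col}$ for a continuous $\bar f:S^n\to Y$. For $\sigma:S^2\to M$ the map $\mathrm{col}\circ\sigma:S^2\to S^n$ is null-homotopic, because $n\ge3$ and so $\pi_2(S^n)=0$. Hence $f\circ\sigma$ is null-homotopic, which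 is (4). So Lemma 4 applies to $f$.

**Step 4: the contraction of $2\alpha$.** Let $g_0$ be any Riemannian metric on $M$ and $g_\eta=f^*g_Y+\eta^2g_0$. Define $\alpha$ and $c_t$ as in Section 7. All these curves lie in the compact set $K$, so $\mathrm{length}_{g_0}(c_t)\le C_N$ with $C_N$ independent of $t$ and $\eta$. The rest of Section 7 used only (7), Proposition 1 and (11). So $2\alpha$ contracts through curves of $g_\eta$-length at most $6\pi\ell_0/N+\eta C_N$.

**Step 5: odd multiples.** The curve $\alpha$ bounds the disc $\Delta:G\to K$ of Section 8, so $\alpha$ and all $k\alpha$ are contractible in $M$. Since $f$ is constant on $\alpha$, they belong to $\mathcal C$. The computation of Section 8 takes place in $\mathbb R^3$ and gives $\Phi(\alpha)=\pm[\iota]$; by Lemma 4(c), $\Phi(k\alpha)=[\iota]\ne0$ for odd $k$. By Lemma 4(d), $k\alpha$ does not contract through curves of $g_\eta$-length $<2\rho$.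

The choice of $\mu$, $N$ and $\eta$ made in the proof of Theorem 2 now gives the metric $\mu^2g_\eta$ on $M$ with both properties (a) and (b), and $\alpha$ lies in the given coordinate ball. This proves Theorem 3. $\blacksquare$
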